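\title{Root subgroups act transitively on homogeneous toric varieties}

\begin{abstract}
Let $X$ be a toric variety over an algebraically closed field of characteristic zero, and assume that every invertible regular function on $X$ is constant. We prove that if the automorphism group of $X$ acts transitively, then so does the subgroup generated by the root subgroups, that is, by the one-parameter unipotent subgroups normalized by the acting torus. The main step shows that a torus-homogeneous component of the velocity field of an algebraic $\mathbb{G}_m$- or $\mathbb{G}_a$-action that is transversal to a torus orbit integrates to a root subgroup. The same step gives a criterion for homogeneity in terms of the fan, a description of orbits on an arbitrary toric variety without torus factors, and the case of torus factors.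
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be an algebraically closed field of characteristic zero. Varieties are irreducible and separated over $\mathbb{K}$. A variety $X$ is \emph{toric} if it is normal and carries an effective action of an algebraic torus $T$ with an open orbit. A toric variety is \emph{non-degenerate} if every invertible regular function on it is constant; equivalently, it is not $T$-equivariantly isomorphic to $Y\times\mathbb{K}^\times$ with $Y$ toric. A variety $X$ is \emph{homogeneous} if its automorphism group $\operatorname{Aut}(X)$ acts on it transitively.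

A \emph{root subgroup} of $\operatorname{Aut}(X)$ is a subgroup $\{u_s\}_{s\in\mathbb{K}}$ that is given by an effective algebraic action of the additive group $\mathbb{G}_a$ on $X$ and is normalized by $T$. Let $S(X)\subset\operatorname{Aut}(X)$ be the subgroup generated by all root subgroups. A non-degenerate toric variety is \emph{$S$-homogeneous} if $S(X)$ acts on it transitively.

Homogeneity is a property of the variety alone, and the automorphisms that witness it need have no relation to $T$. Root subgroups, in contrast, are combinatorial objects: they correspond to certain lattice points attached to the fan of $X$, the Demazure roots (Section~\ref{sec:roots}). So one asks whether homogeneity can always be seen on root subgroups. The first examples say yes. On $\mathbb{A}^n$ the translations along the coordinate axes are root subgroups, and they already act transitively. On $\mathbb{P}^n$ the maps $z_i\mapsto z_i+sz_j$ with $i\ne j$ form root subgroups; elementary matrices generate $\mathrm{SL}_{n+1}$, which is transitive. The same maps for $n=1$ generate $\mathrm{SL}_2$ acting on $\mathbb{A}^2\setminus\{0\}$,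 again transitively. Non-degeneracy has to be assumed: an invertible function pulls back to a unit of $\mathbb{K}[s]$, hence to a constant, along every $\mathbb{G}_a$-orbit map, so $S(X)$ preserves all invertible functions. For instance, $\mathbb{K}^\times$ is homogeneous and $S(\mathbb{K}^\times)$ is trivial.

It is conjectured in \cite{Arzhantsev} that every non-degenerate homogeneous toric variety is $S$-homogeneous. We prove this.

\begin{theorem}\label{thm:main}
Every non-degenerate homogeneous toric variety is $S$-homogeneous.
\end{theorem}

The proof passes from automorphisms to vector fields and back. Let $x_0$ be a point of the open orbit and let $\varphi\in\operatorname{Aut}(X)$ move $x_0$ to a point $x$ of a smaller orbit $O$. The torus $\varphi T\varphi^{-1}$ has an open orbit through $x$, so one of its one-parameter subgroups has a velocity field $v$ that is not tangent to $O$ at $x$. Decompose $v$ into $T$-homogeneous components. One of them is still not tangent to $O$, and a short computation shows that it has the shape of the velocity field of a root subgroup (Lemma~\ref{lem:component}). The difficulty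 is to integrate this component. If $T$ and $\varphi T\varphi^{-1}$ lay in one algebraic group $H$ acting on $X$, then the Lie algebra of $H$ would be a $T$-module containing $v$, so it would contain every component of $v$. Nothing provides such a group, and a regular vector field of the right shape may well have a flow that leaves $X$. Proposition~\ref{prop:key} shows that this does not happen for components of a field that comes from an action on $X$. Section~\ref{sec:plane} shows the mechanism on the punctured plane.

The argument gives more, and Section~\ref{sec:further} collects it: a list of conditions equivalent to homogeneity, two of which involve only the fan and the divisor class group (Theorem~\ref{thm:class}); a comparison of orbits on non-degenerate toric varieties that need not be homogeneous (Theorem~\ref{thm:orbits}); and the reduction of the degenerate case to the non-degenerate one (Theorem~\ref{thm:factors}).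

\section{Velocity fields and the punctured plane}\label{sec:plane}

Throughout, $G$ is $\mathbb{G}_m$ or $\mathbb{G}_a$, with coordinate $t$ and identity element $\mathbf{1}$ (so $\mathbf{1}=1$ or $\mathbf{1}=0$). Let $\lambda\colon G\times X\to X$, $(t,y)\mapsto\lambda(t)y$, be an algebraic action. Its \emph{velocity field} $v$ is defined by
\[
(vf)(y)=\frac{d}{dt}\Big|_{t=\mathbf{1}}f(\lambda(t)y).
\]
If $f$ is regular on an open set $U$, then $f(\lambda(t)y)$ is regular on a neighborhood of $\{\mathbf{1}\}\times U$ in $G\times U$. Hence $v$ is a $\mathbb{K}$-derivation of $\mathcal{O}(U)$ for every open $U$, compatible with restriction; we call such a family of derivations a \emph{regular vector field}. Its value at $x\in X$ is the Zariski tangent vector $v_x\colon f\mapsto(vf)(x)$. For a locally closed subvariety $O\ni x$, the condition $v_x\in T_xO$ means that $(vf)(x)=0$ for every $f$ that is regular near $x$ and vanishes on $O$ near $x$. Since $\lambda(t)^{-1}$ is $\lambda(t^{-1})$ or $\lambda(-t)$, the chain rule gives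
\begin{equation}\label{eq:inverse}
\frac{d}{dt}\Big|_{t=\mathbf{1}}f(\lambda(t)^{-1}y)=-(vf)(y).
\end{equation}

We use the following standard properties of a normal variety $V$. The singular locus has codimension at least $2$. A regular function on the complement of a closed subset of codimension at least $2$ extends to $V$. A rational function $f\neq0$ is regular if $\operatorname{div}f\ge0$ and invertible if $\operatorname{div}f=0$. The extension property has a consequence that drives the whole proof:
\begin{equation}\label{eq:affine}
\begin{array}{l}
\text{if $V$ is normal and affine, $W\subset V$ is open and affine,}\\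
\text{and $V\setminus W$ has codimension at least $2$, then $W=V$.}
\end{array}
\end{equation}
Indeed, the inclusion is a morphism of affine varieties that induces an isomorphism $\mathcal{O}(V)\to\mathcal{O}(W)$.

\subsection*{The punctured plane}
Let $X=\mathbb{A}^2\setminus\{0\}$ with coordinates $x,y$ and the diagonal torus $T$. Here $\mathcal{O}(X)=\mathbb{K}[x,y]$, so $X$ is non-degenerate. Let $O=\{x=0,\ y\ne0\}$, and suppose that we are given a $G$-action $\lambda$ on $X$ about which we know only that its velocity field $v$ is not tangent to $O$ at some point $(0,y_0)$. We extract from $v$ a root subgroup that moves $O$ into the open orbit.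

Write $v=P\,\partial/\partial x+Q\,\partial/\partial y$ with polynomials $P=v(x)$ and $Q=v(y)$. Non-tangency means $P(0,y_0)\ne0$, so $P$ contains a monomial $cy^k$ with $c\neq0$ and $k\ge0$. Give $x^ay^b$ the degree $(a,b)$. Then $x^ay^b\,\partial/\partial x$ has degree $(a-1,b)$ and $x^ay^b\,\partial/\partial y$ has degree $(a,b-1)$, so the component of $v$ of degree $(-1,k)$ is exactly $cy^k\,\partial/\partial x$. The field $y^k\,\partial/\partial x$ is the velocity field of the action $(x,y)\mapsto(x+sy^k,y)$ of $\mathbb{G}_a$ on $\mathbb{A}^2$, which is normalized by $T$. If $k\ge1$, this action fixes the origin, so it is a root subgroup of $\operatorname{Aut}(X)$, and for $s\neq 0$ it moves $(0,y)$ to the point $(sy^k,y)$ of the open orbit. If $k=0$, it is a translation, and it does not preserve $X$. The field $\partial/\partial x$ is regular on $X$, so regularity of $v$ cannot exclude $k=0$. The action $\lambda$ has to be used again.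

Consider the function $F(t,\cdot)=F_t=x\circ\lambda(t)^{-1}$ on $G\times X$. It extends to $G\times\mathbb{A}^2$, so $F\in\mathbb{K}[G][x,y]$. The zero set of $F_t$ in $X$ is the moved curve $\lambda(t)O$, and its complement in $X$ is $\lambda(t)(X\setminus O)$, which is affine because $X\setminus O=\{x\ne0\}$ is. This complement is also $V_t\setminus\{0\}$, where $V_t=\{F_t\ne0\}\subset\mathbb{A}^2$. By \eqref{eq:affine}, $0\notin V_t$. Thus $F_t(0,0)=0$ for every $t$. Differentiating at $t=\mathbf{1}$ and using \eqref{eq:inverse}, we get $P(0,0)=0$. So $P$ has no constant term, and $k\ge1$.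

The general proof has the same three parts. The monomial $cy^k$ is found by Lemma~\ref{lem:component}. The pair $\mathbb{A}^2\supset\{0\}$ is replaced by an affine space $\mathbb{K}^m$ of Cox coordinates and a union $Z$ of coordinate subspaces that encodes the fan (Section~\ref{sec:cox}). The curve $O$ is replaced by a divisor $D$ with affine complement; since $D$ need not be principal, the family $F_t$ is not given for free and is built from a computation of class groups (Section~\ref{sec:key}).

\section{Fans, orbits and derivations}\label{sec:toric}

Let $X$ be a toric variety of dimension $n$ with torus $T$. Let $N$ be the lattice of one-parameter subgroups of $T$, let $M$ be the dual lattice of characters $\chi^u$, and put $N_{\mathbb{K}}=N\otimes\mathbb{K}$. A vector $\mu\in N$ is also viewed as the homomorphism $\mu\colon\mathbb{K}^\times\to T$ with $\chi^u(\mu(c))=c^{\langle\mu,u\rangle}$. We fix a point $x_0$ of the open orbit $X_0$. Since $T$ is commutative and acts effectively, the stabilizer of $x_0$ is trivial, and we identify $X_0$ with $T$ and $\mathbb{K}[X_0]$ with $\mathbb{K}[M]=\bigoplus_{u\in M}\mathbb{K}\chi^u$.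

Let $\Sigma$ be the fan of $X$, a finite set of strongly convex rational cones that is closed under taking faces and in which two cones meet in a common face. Let $\rho_1,\dots,\rho_m$ be its rays, with primitive generators $p_1,\dots,p_m\in N$. For $\sigma\in\Sigma$ put $\sigma(1)=\{j:\rho_j\subset\sigma\}$; the cone $\sigma$ is generated by the $p_j$ with $j\in\sigma(1)$. If $\gamma,\tau\in\Sigma$ and $\gamma(1)\subset\tau(1)$, then $\gamma=\gamma\cap\tau$ is a face of $\tau$. We recall the dictionary between $\Sigma$ and $X$.
\begin{itemize}
\item[(F1)] $X$ is covered by affine open $T$-stable charts $X_\sigma$, $\sigma\in\Sigma$, with $\mathbb{K}[X_\sigma]=\bigoplus_{u\in\sigma^\vee\cap M}\mathbb{K}\chi^u$, where $u\in\sigma^\vee$ means $\langle p_j,u\rangle\ge0$ for all $j\in\sigma(1)$.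
\item[(F2)] The $T$-orbits $O_\sigma$ correspond to the cones $\sigma\in\Sigma$; $\dim O_\sigma=n-\dim\sigma$ and $O_0=X_0$. The chart $X_\sigma$ is the union of the $O_\delta$ over the faces $\delta$ of $\sigma$. A point $y\in X_\sigma$ lies in $O_\delta$ if and only if, for $u\in\sigma^\vee\cap M$, one has $\chi^u(y)\ne0$ exactly when $u\in\delta^\perp$. The orbit $O_\sigma$ is closed in $X_\sigma$, and its ideal is spanned by the $\chi^u$ with $u\in(\sigma^\vee\setminus\sigma^\perp)\cap M$.
\item[(F3)] The prime $T$-divisors are $D_j=\overline{O_{\rho_j}}=\bigcup_{j\in\gamma(1)}O_\gamma$, and $\operatorname{div}\chi^u=\sum_j\langle p_j,u\rangle D_j$. The classes $[D_j]$ generate $\operatorname{Cl}(X)$, and $\sum_jc_jD_j$ is principal if and only if it equals $\operatorname{div}\chi^u$ for some $u\in M$.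
\item[(F4)] The chart $X_{\rho_j}\cong\mathbb{A}^1\times(\mathbb{K}^\times)^{n-1}$ is smooth. The open set $X_1=\bigcup_jX_{\rho_j}$ has complement of codimension at least $2$ in $X$ when $m\geq 1$.
\end{itemize}
A point of $O_\gamma$ avoids all $D_j$ with $j\notin\tau(1)$ if and only if $\gamma(1)\subset\tau(1)$, that is, if and only if $\gamma$ is a face of $\tau$. Hence
\begin{equation}\label{eq:chart}
X_\tau=X\setminus\bigcup_{j\notin\tau(1)}D_j .
\end{equation}

An invertible function on $X$ restricts to a unit $c\chi^u$ of $\mathbb{K}[M]$, and $\chi^u$ is invertible on $X$ if and only if $\langle p_j,u\rangle=0$ for all $j$. So $X$ is non-degenerate if and only if the $p_j$ span $N\otimes\mathbb{Q}$, that is, if and only if the map $M\to\mathbb{Z}^m$, $u\mapsto(\langle p_j,u\rangle)_j$, is injective.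

\emph{In Sections~\ref{sec:roots}--\ref{sec:proof}, $X$ is a non-degenerate toric variety, not necessarily smooth.} If $m=0$, then $N=0$ and $X$ is a point, for which all our statements are trivial. We assume $m\ge1$.

For $\nu\in N_{\mathbb{K}}$ let $\partial_\nu$ be the derivation of $\mathbb{K}[M]$ with $\partial_\nu\chi^u=\langle\nu,u\rangle\chi^u$; for $\mu\in N$, $\partial_\mu$ is the velocity field of the action of $\mathbb{G}_m$ through $\mu$. If $v$ is any $\mathbb{K}$-derivation of $\mathbb{K}[M]$, then $u\mapsto\chi^{-u}v(\chi^u)$ is an additive map $M\to\mathbb{K}[M]$. As $M$ is finitely generated, only finitely many $\chi^e$ occur in its values, and the coefficient of $\chi^e$ is an additive map $M\to\mathbb{K}$, that is, a vector $\nu_e\in N_{\mathbb{K}}$. So $v$ is uniquely a finite sum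
\begin{equation}\label{eq:components}
v=\sum_{e\in M}v_e,\qquad v_e=\chi^e\partial_{\nu_e},\qquad v_e(\chi^u)=\langle\nu_e,u\rangle\chi^{u+e}.
\end{equation}
We apply this to the restriction to $X_0$ of a regular vector field on $X$ and call $v_e$ the \emph{component of degree $e$}.

\section{Demazure roots and their root subgroups}\label{sec:roots}

\begin{definition}\label{def:root}
A \emph{Demazure root at $\rho_i$} is an element $e\in M$ such that
\begin{itemize}
\item[(R1)] $\langle p_i,e\rangle=-1$ and $\langle p_j,e\rangle\ge0$ for $j\ne i$;
\item[(R2)] if $\tau\in\Sigma$ and $\tau\subset e^\perp$, then $\operatorname{cone}(\tau,\rho_i)\in\Sigma$.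
\end{itemize}
If $\sigma\in\Sigma$, a pair $(e,i)$ satisfying (R1) is \emph{adapted to $\sigma$} if $i\in\sigma(1)$ and $\langle p_j,e\rangle=0$ for all $j\in\sigma(1)\setminus\{i\}$.
\end{definition}

Root subgroups are in one-to-one correspondence with Demazure roots. We need only the passage from roots to subgroups, and we prove it below. The proof shows what the two conditions do: (R1) makes the field $\chi^e\partial_{p_i}$ regular on every chart, and (R2) keeps its flow inside $X$. For the punctured plane, $\Sigma$ consists of $0$ and the rays through $p_1=(1,0)$ and $p_2=(0,1)$. The vector $e=(-1,k)$ satisfies (R1) at $\rho_1$ for $k\ge0$, and $\chi^e\partial_{p_1}=y^k\,\partial/\partial x$. Condition (R2) fails exactly for $k=0$, when $\rho_2\subset e^\perp$ while $\operatorname{cone}(\rho_1,\rho_2)\notin\Sigma$.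

Cox coordinates will detect which sets of rays lie in a common cone, not which sets generate a cone. In the presence of (R1) this is enough.

\begin{lemma}\label{lem:R2prime}
Let $(e,i)$ satisfy \textup{(R1)}. Then \textup{(R2)} is equivalent to
\begin{itemize}
\item[\textup{(R2$'$)}] if $\tau\in\Sigma$ and $\tau\subset e^\perp$, then $\tau(1)\cup\{i\}\subset\gamma(1)$ for some $\gamma\in\Sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
If (R2) holds, take $\gamma=\operatorname{cone}(\tau,\rho_i)$. Conversely, let $\tau$ and $\gamma$ be as in (R2$'$). Then $\tau$ is a face of $\gamma$, so there is $l\in\gamma^\vee\cap M$ with $\gamma\cap l^\perp=\tau$. Put $l'=l+\langle p_i,l\rangle e$. Then $l'$ vanishes on $\tau$, $\langle p_i,l'\rangle=0$, and for $k\in\gamma(1)\setminus(\tau(1)\cup\{i\})$ we have $\langle p_k,l'\rangle=\langle p_k,l\rangle+\langle p_i,l\rangle\langle p_k,e\rangle\ge\langle p_k,l\rangle>0$. So $l'\in\gamma^\vee$, and the face $\gamma\cap l'^\perp$ is generated by the $p_j$ with $j\in\tau(1)\cup\{i\}$. This face is $\operatorname{cone}(\tau,\rho_i)$, and it lies in $\Sigma$.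
\end{proof}

\begin{lemma}\label{lem:rootgroup}
Let $e$ be a Demazure root at $\rho_i$. There is a root subgroup $U_e=\{u_s\}_{s\in\mathbb{K}}$ of $\operatorname{Aut}(X)$ with
\begin{equation}\label{eq:root}
u_s^*\chi^u=\chi^u(1+s\chi^e)^{\langle p_i,u\rangle}\qquad(u\in M).
\end{equation}
It has the following properties.
\begin{itemize}
\item[(a)] If $(e,i)$ is adapted to $\sigma$, then for every $x\in O_\sigma$ and $s\ne0$ the point $u_sx$ lies in $O_\tau$ for a proper face $\tau$ of $\sigma$.
\item[(b)] If $y\in X_0$, then $U_ey$ contains $p_i(c)\cdot y$ for every $c\in\mathbb{K}^\times$.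
\end{itemize}
\end{lemma}

\begin{proof}
For $(s,y)\in\mathbb{K}\times X_0$ with $1+s\chi^e(y)\neq0$ put
\begin{equation}\label{eq:alpha}
\alpha(s,y)=p_i\bigl(1+s\chi^e(y)\bigr)\cdot y\in X_0 .
\end{equation}
Then $\alpha^*\chi^u$ is the right-hand side of \eqref{eq:root}, and $\alpha(0,y)=y$. Since $\langle p_i,e\rangle=-1$, we have $\chi^e(\alpha(s',y))=\chi^e(y)/(1+s'\chi^e(y))$, hence
\[
1+s\chi^e(\alpha(s',y))=\frac{1+(s+s')\chi^e(y)}{1+s'\chi^e(y)} .
\]
As $p_i$ is a homomorphism, $\alpha(s,\alpha(s',y))=\alpha(s+s',y)$ on a dense open subset of $\mathbb{K}\times\mathbb{K}\times X$. It suffices to extend $\alpha$ to a morphism into $X$ near each point of $\mathbb{K}\times X$. Indeed, two morphisms from a variety to the separated variety $X$ that agree on a dense open set are equal, so the local extensions glue and the action axioms hold everywhere.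

(A) Let $\tau\in\Sigma$ with $i\in\tau(1)$. For $u\in\tau^\vee\cap M$ put $r=\langle p_i,u\rangle\ge0$. Then $\alpha^*\chi^u=\sum_{k=0}^r\binom rk s^k\chi^{u+ke}$. For $0\le k\le r$ we have $\langle p_i,u+ke\rangle=r-k\ge0$, and $\langle p_j,u+ke\rangle\ge0$ for the other $j\in\tau(1)$ by (R1). So $\alpha^*$ maps $\mathbb{K}[X_\tau]$ to $\mathbb{K}[s]\otimes\mathbb{K}[X_\tau]$, and $\alpha$ extends to a morphism $\mathbb{K}\times X_\tau\to X_\tau$.

(B) Let $\tau\in\Sigma$ with $i\notin\tau(1)$. Then $\chi^e\in\mathbb{K}[X_\tau]$ by (R1), so $\alpha^*$ maps $\mathbb{K}[X_\tau]$ to the localization of $\mathbb{K}[s]\otimes\mathbb{K}[X_\tau]$ at $1+s\chi^e$. Thus $\alpha$ extends to a morphism into $X_\tau$ on the open set $\{1+s\chi^e\ne0\}\subset\mathbb{K}\times X_\tau$.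

Let $(s,y)$ with $y\in O_\tau$ be a point that is covered by neither (A) nor (B) for the cone $\tau$. Then $i\notin\tau(1)$ and $1+s\chi^e(y)=0$, so $\chi^e(y)\ne0$, and $e\in\tau^\perp$ by (F2). Here (R2) enters: $\gamma=\operatorname{cone}(\tau,\rho_i)$ lies in $\Sigma$, the cone $\tau\subset\gamma$ is a face of it, and $(s,y)\in\mathbb{K}\times X_\gamma$ is covered by (A) for $\gamma$.

So $u_s=\alpha(s,\cdot)$ is an algebraic $\mathbb{G}_a$-action satisfying \eqref{eq:root}. Taking $u$ with $\langle p_i,u\rangle=1$, which exists because $p_i$ is primitive, we see that $u_s\ne\mathrm{id}$ for $s\ne0$. For $\theta\in T$, formula \eqref{eq:alpha} and $\chi^e(\theta^{-1}y)=\chi^e(\theta)^{-1}\chi^e(y)$ give $\theta u_s\theta^{-1}=u_{\chi^e(\theta)^{-1}s}$. Hence $U_e$ is a root subgroup.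

(a) By (A), $U_e$ preserves $X_\sigma$. Since $(e,i)$ is adapted to $\sigma$, we have $-e\in\sigma^\vee\setminus\sigma^\perp$, so $\chi^{-e}$ is regular on $X_\sigma$ and vanishes on $O_\sigma$. By \eqref{eq:root}, $u_s^*\chi^{-e}=\chi^{-e}+s$, so $\chi^{-e}(u_sx)=s\ne0$. Thus $u_sx\in X_\sigma\setminus O_\sigma$, which is the union of the $O_\tau$ over the proper faces $\tau$ of $\sigma$.

(b) Since $\chi^e(y)\ne0$, every $c\in\mathbb{K}^\times$ has the form $1+s\chi^e(y)$; apply \eqref{eq:alpha}.
\end{proof}

\section{Components transversal to an orbit}\label{sec:components}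

A vector field that is not tangent to $O_\sigma$ must have a component that sends a character vanishing on $O_\sigma$ to a character not vanishing there. The degree of such a component is negative on some ray, and regularity along the corresponding divisor then leaves almost no freedom.

\begin{lemma}\label{lem:component}
Let $v$ be a regular vector field on $X$, let $\sigma\in\Sigma$, and suppose that $v_x\notin T_xO_\sigma$ for some $x\in O_\sigma$. Then there are a pair $(e,i)$ satisfying \textup{(R1)} and adapted to $\sigma$, and a constant $c\in\mathbb{K}^\times$, such that $v_e=c\,\chi^e\partial_{p_i}$.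
\end{lemma}

\begin{proof}
The field $v$ preserves each $\mathbb{K}[X_\gamma]$, which is an $M$-graded subring of $\mathbb{K}[M]$, and $v_e(\chi^u)$ is the part of $v(\chi^u)$ of degree $u+e$. So every $v_e$ preserves each $\mathbb{K}[X_\gamma]$.

By (F2) there is $u\in(\sigma^\vee\setminus\sigma^\perp)\cap M$ with $v(\chi^u)(x)\ne0$. Hence for some $e$ the function $v_e(\chi^u)=\langle\nu_e,u\rangle\chi^{u+e}\in\mathbb{K}[X_\sigma]$ does not vanish at $x$. In particular $\nu_e\ne0$, and $u+e\in\sigma^\perp$ by (F2). Thus
\begin{equation}\label{eq:nonpositive}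
\langle p_j,e\rangle=-\langle p_j,u\rangle\le0\qquad(j\in\sigma(1)),
\end{equation}
with strict inequality for some $i\in\sigma(1)$ because $u\notin\sigma^\perp$.

Let $k\in\{1,\dots,m\}$ be any index with $\langle p_k,e\rangle=-d<0$. We claim that $d=1$ and $\nu_e\in\mathbb{K}^\times p_k$. The component $v_e$ preserves $\mathbb{K}[X_{\rho_k}]$, the span of the $\chi^w$ with $\langle p_k,w\rangle\ge0$. If $0\le\langle p_k,w\rangle<d$, then $\chi^{w+e}\notin\mathbb{K}[X_{\rho_k}]$, so $\langle\nu_e,w\rangle=0$. Since $p_k$ is primitive, $M$ has a basis $w_1,\dots,w_n$ with $\langle p_k,w_1\rangle=1$ and $\langle p_k,w_l\rangle=0$ for $l\ge2$. Then $\langle\nu_e,w_l\rangle=0$ for $l\ge2$, so $\nu_e=\langle\nu_e,w_1\rangle p_k$. If $d\ge2$, then also $\langle\nu_e,w_1\rangle=0$, which contradicts $\nu_e\ne0$. This proves the claim.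

For $k=i$ we get $\langle p_i,e\rangle=-1$ and $\nu_e=cp_i$ with $c\ne0$. If $\langle p_k,e\rangle<0$ for another index $k$, then $\langle p_k,e\rangle=-1$ and $p_k=c'p_i$ in $N_{\mathbb{K}}$. Pairing with $e$ gives $c'=1$. In characteristic zero $N\to N_{\mathbb{K}}$ is injective, so $p_k=p_i$, which is impossible for $k\neq i$. This proves (R1), and together with \eqref{eq:nonpositive} it gives $\langle p_j,e\rangle=0$ for $j\in\sigma(1)\setminus\{i\}$.
\end{proof}

The lemma uses only that $v$ is regular, and it says nothing about (R2); the field $\partial/\partial x$ on the punctured plane shows that it cannot.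

\section{Cox coordinates and affine complements}\label{sec:cox}

To prove (R2$'$) we need a geometric test for the statement that a set of rays lies in one cone of $\Sigma$. Give each ray its own coordinate. On $\mathbb{K}^m$ with coordinates $z_1,\dots,z_m$ put
\[
z^{\hat\tau}=\prod_{j\notin\tau(1)}z_j\quad(\tau\in\Sigma),\qquad
\hat X=\bigcup_{\tau\in\Sigma}\{z^{\hat\tau}\ne0\},\qquad Z=\mathbb{K}^m\setminus\hat X .
\]
For $\zeta\in\mathbb{K}^m$ let $J(\zeta)=\{j:\zeta_j=0\}$. Then $z^{\hat\tau}(\zeta)\ne0$ if and only if $J(\zeta)\subset\tau(1)$, so
\begin{equation}\label{eq:test}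
\zeta\notin Z\iff J(\zeta)\subset\gamma(1)\text{ for some }\gamma\in\Sigma .
\end{equation}
This is the test. It also shows that $Z$ is stable under the torus $(\mathbb{K}^\times)^m$. The ideal of $Z$ is therefore $\mathbb{Z}^m$-graded: if a polynomial vanishes on $Z$, then so does every monomial occurring in it. For the punctured plane, $\hat X=X$ and $Z=\{0\}$.

\begin{lemma}\label{lem:cox}
There is a morphism $q\colon\hat X\to X$ with $q^*\chi^u=\prod_jz_j^{\langle p_j,u\rangle}$ for $u\in M$, and $q^{-1}(X_\tau)=\{z^{\hat\tau}\ne0\}$ for all $\tau\in\Sigma$. Consequently, the preimage under $q$ of an affine open subset of $X$ is affine, and $q^{-1}(X_1)$ is the set of points of $\mathbb{K}^m$ with at most one zero coordinate.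
\end{lemma}

\begin{proof}
For $u\in\tau^\vee\cap M$ the Laurent monomial $\prod_jz_j^{\langle p_j,u\rangle}$ has non-negative exponents at $j\in\tau(1)$, so it is regular on $\{z^{\hat\tau}\ne0\}$. This defines morphisms $\{z^{\hat\tau}\ne0\}\to X_\tau$. They agree on $(\mathbb{K}^\times)^m$, so they glue to $q$, and $\{z^{\hat\tau}\ne0\}\subset q^{-1}(X_\tau)$.

Conversely, let $\zeta\in\hat X$ with $q(\zeta)\in X_\tau$. Choose $\gamma$ with $J(\zeta)\subset\gamma(1)$, so $q(\zeta)\in X_\gamma$, and let $\delta$ be the smallest face of $\gamma$ containing all $p_j$, $j\in J(\zeta)$. For $u\in\gamma^\vee\cap M$, the value $\chi^u(q(\zeta))$ is non-zero if and only if $\langle p_j,u\rangle=0$ for all $j\in J(\zeta)$, that is, if and only if the face $\gamma\cap u^\perp$ contains $\delta$. By (F2), $q(\zeta)\in O_\delta$. Since $q(\zeta)\in X_\tau$, the cone $\delta$ is a face of $\tau$, so $J(\zeta)\subset\delta(1)\subset\tau(1)$ and $z^{\hat\tau}(\zeta)\ne0$.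

The preimages of the affine charts $X_\tau$ are affine, so $q$ is an affine morphism. Finally, $q^{-1}(X_{\rho_j})=\{z_k\ne0\text{ for all }k\ne j\}$.
\end{proof}

The monomials $z^{\hat\tau}$ vanish on $Z$ by definition, and $z^{\hat\tau}$ is the equation of the divisor whose complement is the affine chart $X_\tau$. The next lemma says that affineness of the complement is the reason: any effective divisor with affine complement has an equation in Cox coordinates that vanishes on $Z$.

Let $D=\sum_jd_jD_j$ with $d_j\ge0$, and let $V_D$ be the span of the $\chi^u$ with $\langle p_j,u\rangle+d_j\ge0$ for all $j$. For $s=\sum_us_u\chi^u\in V_D$ put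
\[
F_s=\sum_us_u\prod_jz_j^{\langle p_j,u\rangle+d_j}=\Bigl(\prod_jz_j^{d_j}\Bigr)q^*s\in\mathbb{K}[z_1,\dots,z_m].
\]
By non-degeneracy, distinct $u$ give distinct monomials. So the monomial attached to $u$ occurs in $F_s$ whenever $s_u\ne0$, and $F_s\ne0$ for $s\ne0$. For each $j$ fix $u_j\in M$ with $\langle p_j,u_j\rangle=d_j$. On $X_{\rho_j}$ we have $D=\operatorname{div}\chi^{u_j}$ by (F3), and $\chi^{u_j}s$ is regular there for $s\in V_D$. Hence for $s\ne0$ the divisor $\operatorname{div}s+D$ is effective on $X_1$, and so on $X$ by (F4). Put
\[
X_s=X\setminus\operatorname{Supp}(\operatorname{div}s+D).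
\]

\begin{lemma}\label{lem:affine}
Let $0\ne s\in V_D$. If $X_s$ is affine, then $F_s$ vanishes on $Z$.
\end{lemma}

\begin{proof}
Let $F=F_s$, $W=q^{-1}(X_s)$ and $\hat X_1=q^{-1}(X_1)$. By Lemma~\ref{lem:cox}, $W$ is an affine open subset of $\mathbb{K}^m$, and $\mathbb{K}^m\setminus\hat X_1$ has codimension at least $2$. We show that $W=\{F\ne0\}$.

First compare the two sets inside $\hat X_1$. On $X_{\rho_j}$ we have $\operatorname{div}s+D=\operatorname{div}(\chi^{u_j}s)$, so $X_s\cap X_{\rho_j}$ is the set where the regular function $\chi^{u_j}s$ does not vanish. Moreover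
\[
q^*(\chi^{u_j}s)=F\cdot\prod_kz_k^{\langle p_k,u_j\rangle-d_k},
\]
where $z_j$ has exponent $0$ and the other $z_k$ are invertible on $q^{-1}(X_{\rho_j})$. Therefore $W\cap\hat X_1=\{F\ne0\}\cap\hat X_1$.

It follows that $W\cap\{F=0\}$ lies in $\mathbb{K}^m\setminus\hat X_1$ and has codimension at least $2$. The zero set of the non-zero function $F$ on $W$ is empty or of pure codimension $1$, so it is empty, and $W\subset\{F\ne0\}$. The complement of $W$ in $\{F\ne0\}$ also lies in $\mathbb{K}^m\setminus\hat X_1$. By \eqref{eq:affine}, $W=\{F\ne0\}$. Since $W\subset\hat X$, the polynomial $F$ vanishes on $Z$.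
\end{proof}

\section{Components of velocity fields satisfy (R2)}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $v$ be the velocity field of an algebraic action $\lambda$ of $G\in\{\mathbb{G}_m,\mathbb{G}_a\}$ on $X$. Suppose that $(e,i)$ satisfies \textup{(R1)} and $v_e=c\,\chi^e\partial_{p_i}$ with $c\ne0$. Then $e$ is a Demazure root at $\rho_i$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:R2prime} it suffices to prove (R2$'$). Let $\tau\in\Sigma$ with $\tau\subset e^\perp$; then $i\notin\tau(1)$. Put $D=\sum_{j\notin\tau(1)}D_j$, so that $d_j=0$ for $j\in\tau(1)$ and $d_j=1$ otherwise; in particular $d_i=1$. By \eqref{eq:chart}, $X\setminus\operatorname{Supp}D=X_\tau$ is affine. We move $D$ by the action, write down equations $F_{s_t}$ of the moved divisors, and differentiate the relation $F_{s_t}|_Z=0$.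

\medskip\noindent\emph{Step 1: the moved divisors are linearly equivalent to $D$, uniformly in $t$.}
We work on the smooth locus $X'$ of $X$. It is $G$-stable, it contains $X_1$, and on it divisors have local equations. Let
\[
a\colon G\times X'\to X',\qquad a(t,y)=\lambda(t)^{-1}y,
\]
and let $\operatorname{pr}\colon G\times X'\to X'$ be the projection. Then $a=\operatorname{pr}\circ\beta$ for the automorphism $\beta(t,y)=(t,\lambda(t)^{-1}y)$ of $G\times X'$. So $\mathfrak{D}=a^*D=\beta^*\operatorname{pr}^*D$ is an effective divisor on $G\times X'$; if $f$ is a local equation of $D$ on $U\subset X'$, then $f\circ a$ is a local equation of $\mathfrak{D}$ on $a^{-1}(U)$.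

The pullback $\operatorname{Cl}(X')\to\operatorname{Cl}(\mathbb{A}^1\times X')$ is an isomorphism \cite[II.6.6]{Hartshorne}, and the restriction of divisor classes from $\mathbb{A}^1\times X'$ to the open subset $G\times X'$ is surjective \cite[II.6.5]{Hartshorne}. Hence $[\mathfrak{D}]=\operatorname{pr}^*\kappa$ for some $\kappa\in\operatorname{Cl}(X')$. On smooth varieties divisor classes are line bundles, so they pull back along $\iota\colon X'\to G\times X'$, $y\mapsto(\mathbf{1},y)$. Since $\operatorname{pr}\circ\iota=a\circ\iota=\mathrm{id}$, we get $\kappa=\iota^*\operatorname{pr}^*\kappa=\iota^*a^*[D]=[D]$. So there is a rational function $g$ on $G\times X'$ with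
\begin{equation}\label{eq:g}
\operatorname{div}g=\mathfrak{D}-\operatorname{pr}^*D .
\end{equation}

\medskip\noindent\emph{Step 2: $g$ is a family of elements $s_t\in V_D$ with $\operatorname{div}s_t+D=\lambda(t)D$.}
The divisor $\mathfrak{D}$ is effective and $\operatorname{pr}^*D$ does not meet $G\times X_0$, so $g$ is regular on $G\times X_0$. Write $g=\sum_ug_u(t)\chi^u$, a finite sum with $g_u\in\mathbb{K}[G]$. On $G\times X_{\rho_j}$ the function $g\chi^{u_j}$ has divisor $\mathfrak{D}\ge0$, so it lies in $\mathbb{K}[G]\otimes\mathbb{K}[X_{\rho_j}]$. Comparing coefficients of characters gives $\langle p_j,u\rangle+d_j\ge0$ whenever $g_u\ne0$. Hence $\chi^u\in V_D$ whenever $g_u\ne0$, and $s_t=g(t,\cdot)\in V_D$ for all $t\in G$.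

Fix $(t,y)\in G\times X'$. Let $f$ and $f'$ be local equations of $D$ near $y$ and near $\lambda(t)^{-1}y$. By \eqref{eq:g}, $g\cdot(f\circ\operatorname{pr})$ and $f'\circ a$ have the same divisor near $(t,y)$, so $g\cdot(f\circ\operatorname{pr})=w\cdot(f'\circ a)$ with $w$ invertible near $(t,y)$. At points of $G\times X_0$ all four functions are regular, so we may fix $t$ and obtain $s_tf=w(t,\cdot)\cdot(f'\circ\lambda(t)^{-1})$ as rational functions near $y$. The right-hand side is a local equation of $\lambda(t)D$. Thus $s_t\ne0$ and $\operatorname{div}s_t+D=\lambda(t)D$ on $X'$. The same holds on $X$, because $X\setminus X'$ has codimension at least $2$. For $t=\mathbf{1}$ we get $\operatorname{div}s_{\mathbf{1}}=0$, so $s_{\mathbf{1}}$ is invertible on $X$ and constant by non-degeneracy. Dividing $g$ by this constant, we assume $s_{\mathbf{1}}=1$.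

\medskip\noindent\emph{Step 3: differentiating the vanishing on $Z$.}
By Step 2, $X_{s_t}=X\setminus\lambda(t)\operatorname{Supp}D=\lambda(t)X_\tau$. This set is affine because $\lambda(t)$ is an automorphism of $X$; this is the point where an action, and not only a vector field, is needed. By Lemma~\ref{lem:affine}, for each $\zeta\in Z$ the function
\[
t\longmapsto F_{s_t}(\zeta)=\sum_ug_u(t)\prod_j\zeta_j^{\langle p_j,u\rangle+d_j}
\]
is zero on $G$, and so is its derivative at $\mathbf{1}$. Put $h_u=g_u'(\mathbf{1})$ and $h=\sum_uh_u\chi^u\in V_D$. Then $F_h$ vanishes on $Z$, and so does the monomial $\prod_jz_j^{\langle p_j,u\rangle+d_j}$ for every $u$ with $h_u\ne0$.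

\medskip\noindent\emph{Step 4: $h_e=-c$.}
The function $h$ records the first-order motion of $D$, so it is tied to $v$ along $D_i$. Choose $u\in M$ with $\langle p_i,u\rangle=1$ and let $f=\chi^u$; it is an equation of $D$ on $X_{\rho_i}$ because $d_i=1$. On the open neighborhood $\Omega=(G\times X_{\rho_i})\cap a^{-1}(X_{\rho_i})$ of $\{\mathbf{1}\}\times X_{\rho_i}$, relation \eqref{eq:g} gives
\[
g\cdot(f\circ\operatorname{pr})=w\cdot(f\circ a),\qquad w\in\mathcal{O}(\Omega)^\times,
\]
and $w(\mathbf{1},\cdot)=1$ because $s_{\mathbf{1}}=1$. Differentiate in $t$ at $t=\mathbf{1}$. By \eqref{eq:inverse},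
\[
hf=w'f-v(f),\qquad w'=\frac{\partial w}{\partial t}(\mathbf{1},\cdot)\in\mathbb{K}[X_{\rho_i}].
\]
So $hf+v(f)$ lies in $f\,\mathbb{K}[X_{\rho_i}]$, the span of the $\chi^{u'}$ with $\langle p_i,u'\rangle\ge1$. By \eqref{eq:components}, the coefficient of $\chi^{u+e}$ in $hf+v(f)$ is $h_e+c\langle p_i,u\rangle=h_e+c$. Since $\langle p_i,u+e\rangle=0$, this coefficient is zero.

\medskip\noindent\emph{Step 5: conclusion.}
As $h_e=-c\ne0$, Step 3 shows that the monomial $\prod_jz_j^{\langle p_j,e\rangle+d_j}$ vanishes on $Z$. Its exponent at $j\in\tau(1)$ is $0+0$, because $\tau\subset e^\perp$, and its exponent at $i$ is $-1+1=0$. Let $\zeta\in\mathbb{K}^m$ be a point with $J(\zeta)=\tau(1)\cup\{i\}$. The monomial does not vanish at $\zeta$, so $\zeta\notin Z$. By \eqref{eq:test}, $\tau(1)\cup\{i\}\subset\gamma(1)$ for some $\gamma\in\Sigma$.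
\end{proof}

\begin{example}\label{ex:twopoints}
Let $X=\mathbb{P}^2\setminus\{[0:1:0],[0:0:1]\}$. The rays are generated by $p_1=(1,0)$, $p_2=(0,1)$, $p_3=(-1,-1)$, and the only two-dimensional cone is $\operatorname{cone}(\rho_2,\rho_3)$. The Cox coordinates are the homogeneous coordinates, $D_j=\{z_j=0\}$, and $Z=\{z_1=z_3=0\}\cup\{z_1=z_2=0\}$. The vector $e=(-1,1)$ has values $(-1,1,0)$ on $(p_1,p_2,p_3)$ and satisfies (R1) at $\rho_1$. The field $\chi^e\partial_{p_1}$ is the velocity field of the action $[z_1+sz_2:z_2:z_3]$ on $\mathbb{P}^2$, which sends $[-s:1:0]\in X$ to a removed point. In the proof above take $\tau=\rho_3$. Then $D=D_1+D_2$, the polynomials $F_s$ are quadratic forms, and $F_{s_{\mathbf{1}}}=z_1z_2$. For any $G$-action on $X$, the moved conics $F_{s_t}=0$ have to pass through both removed points, so $z_2^2$ never occurs in $F_{s_t}$. This is the monomial attached to $e$. Hence no velocity field of an action on $X$ has a component $c\chi^e\partial_{p_1}$ with $c\ne0$.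
\end{example}

Lemma~\ref{lem:component} and Proposition~\ref{prop:key} combine to the statement that is used from now on.

\begin{corollary}\label{cor:adapted}
Let $\sigma\in\Sigma$. Suppose that the velocity field $v$ of some algebraic action of $\mathbb{G}_m$ or $\mathbb{G}_a$ on $X$ satisfies $v_x\notin T_xO_\sigma$ for some $x\in O_\sigma$. Then there is a Demazure root $e$ at a ray $\rho_i$ such that $(e,i)$ is adapted to $\sigma$.
\end{corollary}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Two things remain: homogeneity has to supply the velocity fields required in Corollary~\ref{cor:adapted}, and the resulting root subgroups have to act transitively.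

\begin{lemma}\label{lem:conjugate}
Let $\varphi\in\operatorname{Aut}(X)$ and suppose that $x=\varphi(x_0)$ lies in $O_\sigma$ with $\sigma\ne0$. Then there is an algebraic $\mathbb{G}_m$-action on $X$ whose velocity field $v$ satisfies $v_x\notin T_xO_\sigma$.
\end{lemma}

\begin{proof}
For $\mu\in N$ the formula $\lambda_\mu(t)=\varphi\circ\mu(t)\circ\varphi^{-1}$ defines an algebraic $\mathbb{G}_m$-action on $X$. Since $\lambda_\mu(t)x=\varphi(\mu(t)x_0)$, its velocity at $x$ is the image of $(\partial_\mu)_{x_0}$ under the isomorphism $d_{x_0}\varphi\colon T_{x_0}X\to T_xX$. The vectors $(\partial_\mu)_{x_0}$, $\mu\in N$, span the $n$-dimensional space $T_{x_0}X=T_{x_0}X_0\cong N_{\mathbb{K}}$. So the velocities at $x$ of the actions $\lambda_\mu$ span $T_xX$, while $\dim T_xO_\sigma=n-\dim\sigma<n$.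
\end{proof}

Consider the following condition on the fan.
\begin{itemize}
\item[$(\ast)$] For every non-zero $\sigma\in\Sigma$ there are $i\in\sigma(1)$ and a Demazure root $e$ at $\rho_i$ with $\langle p_j,e\rangle=0$ for all $j\in\sigma(1)\setminus\{i\}$.
\end{itemize}

\begin{lemma}\label{lem:transitive}
Assume $(\ast)$, and choose one root $e_\sigma$ as in $(\ast)$ for each non-zero $\sigma\in\Sigma$. Then the group $H$ generated by the root subgroups $U_{e_\sigma}$ acts transitively on $X$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rootgroup}(a), an element of $U_{e_\sigma}$ moves any point of $O_\sigma$, $\sigma\ne0$, into $O_\tau$ for a proper face $\tau$ of $\sigma$. By induction on $\dim\sigma$, every $H$-orbit meets $X_0$. It remains to show that $X_0$ lies in one $H$-orbit.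

For $\sigma=\rho_j$ the root $e_\sigma$ is a Demazure root at $\rho_j$. Let $y\in X_0$. Apply Lemma~\ref{lem:rootgroup}(b) for $j=1,\dots,m$ in turn; each new point lies again in $X_0$. We find that $Hy$ contains $\pi(c)\cdot y$ for all $c\in(\mathbb{K}^\times)^m$, where $\pi(c)=\prod_jp_j(c_j)\in T$. The image of $\pi$, a homomorphism of algebraic groups, is a closed subgroup of $T$. A proper closed subgroup of a torus lies in the kernel of a non-trivial character. If $\chi^u$ is trivial on the image, then $\prod_jc_j^{\langle p_j,u\rangle}=1$ for all $c$, so $\langle p_j,u\rangle=0$ for all $j$, and $u=0$ by non-degeneracy. Hence $\pi$ is surjective and $X_0\subset Hy$.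
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be non-degenerate and homogeneous, and let $\sigma\in\Sigma$ be non-zero. Some automorphism maps $x_0$ into $O_\sigma$. By Lemma~\ref{lem:conjugate} and Corollary~\ref{cor:adapted}, there is a Demazure root adapted to $\sigma$. So $(\ast)$ holds, and by Lemma~\ref{lem:transitive} a subgroup of $S(X)$ acts transitively on $X$.
\end{proof}

\section{Classification, orbits and torus factors}\label{sec:further}

\subsection*{Homogeneity in terms of the fan}

\begin{theorem}\label{thm:class}
Let $X$ be a non-degenerate toric variety, not assumed smooth, and let $a_j=[D_j]\in\operatorname{Cl}(X)$. The following are equivalent: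
\begin{itemize}
\item[(1)] $X$ is homogeneous;
\item[(2)] $X$ is $S$-homogeneous;
\item[(3)] finitely many root subgroups, at most one for each non-zero cone of $\Sigma$, generate a group acting transitively on $X$;
\item[(4)] condition $(\ast)$ holds;
\item[(5)] for every non-zero $\sigma\in\Sigma$ there are $i\in\sigma(1)$, a subset $B\subset\{1,\dots,m\}\setminus\sigma(1)$ and positive integers $b_k$ $(k\in B)$ with $a_i=\sum_{k\in B}b_ka_k$, such that for every $\tau\in\Sigma$ with $\tau(1)\cap(B\cup\{i\})=\emptyset$ there is $\gamma\in\Sigma$ with $\tau(1)\cup\{i\}\subset\gamma(1)$;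
\item[(6)] for every $T$-orbit $O\ne X_0$ there are $x\in O$ and an algebraic action of $\mathbb{G}_m$ or $\mathbb{G}_a$ on $X$ whose velocity at $x$ is not in $T_xO$.
\end{itemize}
\end{theorem}

\begin{proof}
The implications $(1)\Rightarrow(6)\Rightarrow(4)\Rightarrow(3)$ are Lemma~\ref{lem:conjugate}, Corollary~\ref{cor:adapted} and Lemma~\ref{lem:transitive}, and $(3)\Rightarrow(2)\Rightarrow(1)$ holds because a group containing a transitive subgroup is transitive.

It remains to compare (4) and (5). Fix $\sigma\ne0$. Let $(e,i)$ satisfy (R1) and be adapted to $\sigma$. Put $B=\{k:\langle p_k,e\rangle>0\}$ and $b_k=\langle p_k,e\rangle$. Then $B\cap\sigma(1)=\emptyset$, and $\operatorname{div}\chi^e=-D_i+\sum_{k\in B}b_kD_k$ gives $a_i=\sum_{k\in B}b_ka_k$. Conversely, given such a relation with $i\in\sigma(1)$ and $B\cap\sigma(1)=\emptyset$, fact (F3) gives $e\in M$ with $\operatorname{div}\chi^e=-D_i+\sum_{k\in B}b_kD_k$; the pair $(e,i)$ satisfies (R1) and is adapted to $\sigma$. In both cases $\langle p_j,e\rangle\neq0$ exactly for $j\in B\cup\{i\}$, so $\tau\subset e^\perp$ if and only if $\tau(1)\cap(B\cup\{i\})=\emptyset$.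 Thus the last condition in (5) is (R2$'$), which is equivalent to (R2) by Lemma~\ref{lem:R2prime}.
\end{proof}

The set $B$ may be empty, in which case the relation reads $a_i=0$. Three examples show the criterion at work.

\begin{example}\label{ex:criterion}
(a) Let $X\subset\mathbb{A}^m$ be a $T$-stable open subset with complement of codimension at least $2$. The $p_j$ form a basis of $N$, so all $a_j$ vanish. Given $\sigma\ne0$, take any $i\in\sigma(1)$, let $B$ be the complement of $\sigma(1)$, and let all $b_k=1$. If $\tau(1)\cap(B\cup\{i\})=\emptyset$, then $\tau(1)\cup\{i\}\subset\sigma(1)$. So (5) holds with $\gamma=\sigma$, and $X$ is $S$-homogeneous.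

(b) The blow-up of $\mathbb{A}^2$ at the origin has rays through $(1,0)$, $(0,1)$ and $(1,1)$. Condition (R1) at the last ray asks for $e=(e_1,e_2)$ with $e_1,e_2\ge0$ and $e_1+e_2=-1$, which is impossible. So (4) fails, and this smooth surface is not homogeneous.

(c) For the surface of Example~\ref{ex:twopoints}, $\operatorname{Cl}(X)=\mathbb{Z}^3/M\cong\mathbb{Z}$ with $a_1=a_2=a_3=1$. For $\sigma=\rho_1$ we have $i=1$ and $B=\{2\}$ or $B=\{3\}$. Take $\tau=\rho_3$ or $\tau=\rho_2$, respectively; no cone contains $\rho_1$ and a second ray, so (5) fails and $X$ is not homogeneous. On the other hand, the velocity fields of the actions $z_j\mapsto z_j+sz_k$ on $\mathbb{P}^2$ restrict to regular vector fields on $X$. For $k\neq j$ such a field is not tangent to $O_{\rho_j}$, and for $(j,k)=(2,1)$ it is non-zero at the fixed point $[1:0:0]$. So in (6) velocity fields of actions on $X$ cannot be replaced by regular vector fields.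
\end{example}

\subsection*{Orbits}
Without homogeneity, the same descent along faces describes orbits, provided the torus is added to the root subgroups.

\begin{theorem}\label{thm:orbits}
Let $X$ be any non-degenerate toric variety, and let $\mathcal{B}\subset\operatorname{Aut}(X)$ be the group generated by $T$ and $S(X)$.
\begin{itemize}
\item[(a)] $\operatorname{Aut}(X)x_0=\mathcal{B}x_0$.
\item[(b)] Let $\mathcal{A}\subset\operatorname{Aut}(X)$ be generated by all algebraic actions of $\mathbb{G}_m$ and $\mathbb{G}_a$ on $X$. Then the $\mathcal{A}$-orbits on $X$ coincide with the $\mathcal{B}$-orbits.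
\end{itemize}
\end{theorem}

\begin{proof}
(a) Let $x\in\operatorname{Aut}(X)x_0$ lie in $O_\sigma$. We show $x\in\mathcal{B}x_0$ by induction on $\dim\sigma$. If $\sigma=0$, then $x\in Tx_0$. If $\sigma\ne0$, then by Lemma~\ref{lem:conjugate}, Corollary~\ref{cor:adapted} and Lemma~\ref{lem:rootgroup}(a) an element of a root subgroup moves $x$ to a point $x'\in O_\tau$ with $\tau$ a proper face of $\sigma$. The point $x'$ lies in $\operatorname{Aut}(X)x_0$, so $x'\in\mathcal{B}x_0$ by induction, and then $x\in\mathcal{B}x_0$.

(b) The torus $T\cong(\mathbb{K}^\times)^n$ is generated by its one-parameter subgroups, so $\mathcal{B}\subset\mathcal{A}$. Let $\Omega$ be an $\mathcal{A}$-orbit; it is a union of $T$-orbits. Call $O_\sigma$ \emph{terminal} if $v_x\in T_xO_\sigma$ for all $x\in O_\sigma$ and all velocity fields $v$ of algebraic $G$-actions on $X$. If $O_\sigma\subset\Omega$ is not terminal, then by Corollary~\ref{cor:adapted} and Lemma~\ref{lem:rootgroup}(a) a root subgroup moves each point of $O_\sigma$ into some $O_\tau\subset\Omega$ with $\dim\tau<\dim\sigma$. So finitely many elements of root subgroups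 move any point of $\Omega$ into a terminal $T$-orbit contained in $\Omega$. It suffices to show that $\Omega$ contains only one terminal $T$-orbit, for then $\Omega$ is a single $\mathcal{B}$-orbit.

Let $O_\sigma$ be terminal. We claim that $C=\overline{O_\sigma}$ is $\mathcal{A}$-invariant. Let $\lambda$ be a $G$-action with velocity field $v$, let $y\in C$, let $U\ni y$ be affine open, and let $I\subset\mathcal{O}(U)$ be the ideal of $C\cap U$. For $f\in I$, the function $vf$ vanishes on $O_\sigma\cap U$ by tangency, and $O_\sigma\cap U$ is dense in $C\cap U$. So $v(I)\subset I$. Let $\partial=t\,d/dt$ for $G=\mathbb{G}_m$ and $\partial=d/dt$ for $G=\mathbb{G}_a$. For a function $\phi$ regular on an open subset of $G$, $(\partial\phi)(t)$ is the derivative at $r=\mathbf{1}$ of $\phi$ evaluated at the product of $r$ and $t$ in $G$. Apply this to $\phi(t)=f(\lambda(t)y)$, which is regular on the neighborhood $G_y=\{t:\lambda(t)y\in U\}$ of $\mathbf{1}$. We get $(\partial\phi)(t)=(vf)(\lambda(t)y)$, and by iteration $(\partial^k\phi)(\mathbf{1})=(v^kf)(y)=0$ for all $k\ge0$. If $\phi$ were non-zero, with order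 of vanishing $l$ at $\mathbf{1}$, then in characteristic zero each application of $\partial$ would lower a positive order by exactly one, and $(\partial^l\phi)(\mathbf{1})\ne0$. So $\phi=0$ for every $f\in I$, that is, $\lambda(t)y\in C$ for $t\in G_y$. The set $\{t\in G:\lambda(t)y\in C\}$ is closed and contains the dense set $G_y$, so it is $G$. This proves the claim.

If $O_\sigma,O_{\sigma'}\subset\Omega$ are both terminal, then $\Omega\subset\overline{O_\sigma}$ and $\Omega\subset\overline{O_{\sigma'}}$ by the claim. Each of the two orbits then lies in the closure of the other, so the closures are equal. An orbit is open in its closure, so the two orbits meet and $O_\sigma=O_{\sigma'}$.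
\end{proof}

\subsection*{Torus factors}
Every toric variety is a product of a non-degenerate one and a torus: the sublattice $N'$ of vectors of $N$ in the rational span of the $p_j$ has a torsion-free quotient, so $N=N'\oplus N''$, and the fan lies in $N'\otimes\mathbb{R}$. The last theorem therefore covers all toric varieties.

\begin{theorem}\label{thm:factors}
Let $X\cong Y\times(\mathbb{K}^\times)^r$ be a toric variety with $Y$ non-degenerate. Then $X$ is homogeneous if and only if $Y$ is $S$-homogeneous.
\end{theorem}

\begin{proof}
If $Y$ is $S$-homogeneous, then $S(Y)\times(\mathbb{K}^\times)^r$ acts transitively on $X$. Conversely, let $X$ be homogeneous. We show that $Y$ is homogeneous; Theorem~\ref{thm:main} then finishes the proof.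

Identify $X$ with $Y\times(\mathbb{K}^\times)^r$, with torus $T_Y\times(\mathbb{K}^\times)^r$, and let $\pi\colon X\to(\mathbb{K}^\times)^r$ be the projection. The ray generators of the fan of $X$ are the vectors $(p_j,0)$, where the $p_j$ are those of $Y$ and span the rational lattice space of $T_Y$. By Section~\ref{sec:toric}, the invertible functions on $X$ are the constant multiples of Laurent monomials in the coordinates of $\pi$. Let $\varphi\in\operatorname{Aut}(X)$. The coordinates of $\pi\circ\varphi$ are invertible functions on $X$, so $\pi\circ\varphi=\psi\circ\pi$ for a morphism $\psi$ from $(\mathbb{K}^\times)^r$ to itself. Thus $\varphi$ maps each fiber of $\pi$ into a fiber, and so does $\varphi^{-1}$.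

Let $y,y'\in Y$ and choose $\varphi$ with $\varphi(y,1)=(y',1)$. Both points lie in the fiber $\pi^{-1}(1)=Y\times\{1\}$, so $\varphi$ and $\varphi^{-1}$ map this fiber into itself. Hence $\varphi$ restricts to an automorphism of $Y\times\{1\}\cong Y$ that takes $y$ to $y'$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Arzhantsev}
Ivan Arzhantsev, \emph{Gale duality and homogeneous toric varieties}, arXiv:1701.01985 (2017).

\bibitem{Hartshorne}
Hartshorne, \emph{Algebraic Geometry}.

\end{thebibliography}
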